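\title{Isolated end invariants of $\mathrm{SL}(2,\mathbb{C})$ characters of the one-holed torus}

\begin{abstract}
The end invariants of an $\mathrm{SL}(2,\mathbb{C})$ character of the one-holed torus are the projective measured laminations that are limits of simple closed curves of bounded trace. We disprove the conjecture that a set of end invariants with more than two elements is either a Cantor set or the whole circle of projective measured laminations. For every boundary trace $\kappa$ near $-2$ we find infinitely many characters whose set of end invariants has infinitely many isolated points. These characters lie on the stable curve of a saddle fixed point of the squared Fibonacci trace map. The curve is entire, and Picard's theorem finds points on it that are fixed by a power of a Dehn twist.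
\end{abstract}

\section{The question and the results}

Let $\Sigma$ be the one-holed torus, with fundamental group the free group $F_2=\langle X,Y\rangle$. The \emph{character} $[\rho]$ of a representation $\rho\colon F_2\to\mathrm{SL}(2,\mathbb{C})$ is the function $g\mapsto\operatorname{tr}\rho(g)$. The set $\mathcal X$ of characters is identified with $\mathbb C^3$ by
\[
[\rho]\longmapsto (x,y,z)=\bigl(\operatorname{tr}\rho(X),\operatorname{tr}\rho(Y),\operatorname{tr}\rho(XY)\bigr);
\]
that is, the three numbers determine the trace of every word, and every triple occurs. The boundary curve of $\Sigma$ is the commutator $XYX^{-1}Y^{-1}$, and its trace is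
\[
K(x,y,z)=x^2+y^2+z^2-xyz-2 .
\]
For $\kappa\in\mathbb C$ the \emph{relative character variety} $\mathcal X_\kappa$ is the level set $K=\kappa$.

Let $\mathcal S$ be the set of free homotopy classes of essential, non-peripheral simple closed curves on $\Sigma$, and let $\mathcal{PL}$ be the space of projective measured laminations on $\Sigma$. The space $\mathcal{PL}$ is a circle, identified with $\mathbb R\cup\{\infty\}$ by the slope, and $\mathcal S$ is its set of rational points; this is all that we use about laminations. A point $\lambda\in\mathcal{PL}$ is an \emph{end invariant} of $[\rho]$ if there is a sequence of distinct classes $\gamma_n\in\mathcal S$ with $\gamma_n\to\lambda$ and $|\operatorname{tr}\rho(\gamma_n)|$ bounded. The set of end invariants is denoted by $\mathcal E(\rho)$.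

A matrix in $\mathrm{SL}(2,\mathbb C)$ with translation length $\ell$ in hyperbolic space has trace of modulus between $2\sinh(\ell/2)$ and $2\cosh(\ell/2)$. So $\mathcal E(\rho)$ records the directions in which more and more complicated simple curves fail to become long under $\rho$. Already in $\mathcal X_{-2}$ the set $\mathcal E(\rho)$ can be empty, a single point, a pair of points or the whole circle (Examples~\ref{ex:first} and~\ref{ex:two}). An analogy suggests what else to expect. The group $\mathrm{GL}(2,\mathbb Z)$ acts on the circle $\mathcal{PL}$, and $\mathcal E(\rho)$ is invariant under the symmetries of $[\rho]$, as the limit set of a Fuchsian group is invariant under the group. A limit set with more than two points is the whole circle or a Cantor set. The following conjecture, which comes from the paper of Tan, Wong and Zhang~\cite{TWZ}, asks for the same dichotomy.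

\begin{quote}
\textbf{Conjecture.} \emph{Let $\kappa\in\mathbb C$ and $[\rho]\in\mathcal X_\kappa$. If $\mathcal E(\rho)$ has more than two elements, then either $\mathcal E(\rho)=\mathcal{PL}$ or $\mathcal E(\rho)$ is a Cantor subset of $\mathcal{PL}$, that is, a nonempty compact, perfect, totally disconnected subset.}
\end{quote}

Neither a circle nor a Cantor set has an isolated point. The conjecture is therefore refuted by any character whose set of end invariants has an isolated point and at least two other points.

\begin{theorem}\label{thm:one}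
There is $[\rho]\in\mathcal X_{-2}$ such that $\mathcal E(\rho)$ is infinite and has an isolated point. In particular $\mathcal E(\rho)$ has more than two elements, is not perfect (so it is not a Cantor set), and is not all of $\mathcal{PL}$.
\end{theorem}

\begin{theorem}\label{thm:two}
There is a neighborhood $U$ of $-2$ in $\mathbb C$ such that for every $\kappa\in U$ the following holds. For all numbers $c=2\cos(\pi r)$ with $r\in\mathbb Q\cap(0,1)$, with at most one exception $c$, there is $[\rho]\in\mathcal X_\kappa$ with $\operatorname{tr}\rho(X)=c$ such that $\mathcal E(\rho)$ has infinitely many isolated points, and these accumulate at the non-isolated point $X\in\mathcal E(\rho)$. In particular every $\mathcal X_\kappa$, $\kappa\in U$, contains infinitely many counterexamples to the conjecture.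
\end{theorem}

The analogy with limit sets breaks at a simple place. A set invariant under a parabolic transformation may consist of more than its fixed point: it may contain the whole orbit of a second point, and that orbit can be discrete. We make the golden ratio $\varphi=\frac{1+\sqrt5}2$ an isolated end invariant and spread it out by a Dehn twist about $X$. The two requirements concern different parts of the circle, and the proof consists in showing that they can be met at once.

\begin{enumerate}
\item Whether $\varphi$ is an isolated point of $\mathcal E(\rho)$ can be read off from the tail of the forward orbit of $(x,y,z)$ under the polynomial map $\Phi(x,y,z)=(y,z,yz-x)$. It suffices that the orbit eventually stays in an explicit open set $\mathcal N$ (Section~\ref{sec:golden}).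
\item The map $\Phi^2$ has a saddle fixed point in $\mathcal N$, and the points of its stable curve have such orbits. Because $\Phi$ has a polynomial inverse, this curve is the image of an entire map $\mathbb C\to\mathcal X_\kappa$ (Section~\ref{sec:stable}).
\item On the curve, $\operatorname{tr}\rho(X)$ is a nonconstant entire function. By Picard's theorem it takes values $2\cos(\pi r)$, and for such a value a power of the twist about $X$ fixes the character (Section~\ref{sec:twist}).
\end{enumerate}

\section{Slopes, arcs and the trace identity}\label{sec:prelim}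

An element of $F_2$ is \emph{primitive} if it belongs to a basis, and a vector of $\mathbb Z^2$ is primitive if its coordinates are coprime. Identify $H_1(\Sigma)$ with $\mathbb Z^2$ by $X=(1,0)$, $Y=(0,1)$. We use two standard facts on $F_2$. First, the elements of $\mathcal S$ are the conjugacy classes, up to inversion, of primitive elements of $F_2$, and passing to homology is a bijection from $\mathcal S$ onto the pairs $\pm u$ of primitive vectors (Nielsen). Second, the map $\mathrm{Aut}(F_2)\to\mathrm{GL}(2,\mathbb Z)$ is onto. We regard $\mathcal{PL}$ as the circle of lines through the origin in $\mathbb R^2$, with the slope as coordinate, so that the class $\pm(m,n)$ is the point $n/m$. A primitive vector, its class in $\mathcal S$ and its point in $\mathcal{PL}$ are denoted by the same letter.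

Fix a character $[\rho]$. The definition of $\mathcal E(\rho)$ involves only moduli of traces, but we need their signs. Since the trace in $\mathrm{SL}(2,\mathbb C)$ is invariant under conjugation and inversion, each primitive vector $u$ has a well-defined trace $t(u)=t(-u)$, the trace under $\rho$ of any primitive element with homology class $\pm u$. Let $u,v$ be a basis of $\mathbb Z^2$. By the second fact there is a basis $A,B$ of $F_2$ with classes $u,v$. The elements $AB$ and $AB^{-1}$ are primitive with classes $u+v$ and $u-v$, and $\rho(B)+\rho(B)^{-1}=\operatorname{tr}\rho(B)\cdot I$ by the Cayley--Hamilton theorem. Multiplying by $\rho(A)$ and taking traces gives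
\begin{equation}\label{eq:trace}
t(u+v)+t(u-v)=t(u)\,t(v)\qquad\text{for every basis } u,v \text{ of }\mathbb Z^2 .
\end{equation}

An automorphism $\theta$ of $F_2$ acts on $\mathbb Z^2$ by a matrix in $\mathrm{GL}(2,\mathbb Z)$, hence on $\mathcal{PL}$ by a homeomorphism $\theta_*$ that permutes $\mathcal S$.

\begin{lemma}\label{lem:sym}
If $[\rho\circ\theta]=[\rho]$, then $\theta_*\mathcal E(\rho)=\mathcal E(\rho)$.
\end{lemma}

\begin{proof}
The hypothesis gives $t(\theta_*\gamma)=t(\gamma)$ for all $\gamma\in\mathcal S$. If distinct classes $\gamma_n\to\lambda$ have bounded traces, then so do the distinct classes $\theta_*^{\pm1}\gamma_n\to\theta_*^{\pm1}\lambda$.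
\end{proof}

For a basis $P,Q$ of $\mathbb Z^2$ let $[P,Q]\subset\mathcal{PL}$ be the closed arc of lines spanned by the vectors $\alpha P+\beta Q$ with $\alpha,\beta\ge0$ not both zero. The signs matter: $[P,Q]$ and $[P,-Q]$ are the two arcs into which $P$ and $Q$ cut the circle. The \emph{mediant} $P+Q$ cuts $[P,Q]$ into the arcs $[P,P+Q]$ and $[P+Q,Q]$, which again come from bases. The mediant of $[P,Q]$ has \emph{depth} $0$, the mediants of the two sub-arcs have depth $1$, and so on; there are $2^k$ points of depth $k$. Every rational point in the interior of $[P,Q]$ has a depth (this is the Stern--Brocot construction). Indeed, such a point is $\alpha P+\beta Q$ with coprime positive integers $\alpha,\beta$. If $\alpha=\beta$ it is the mediant. If $\alpha>\beta$ it equals $(\alpha-\beta)P+\beta(P+Q)$, an interior point of $[P,P+Q]$ with a smaller sum of coefficients, and the case $\alpha<\beta$ is symmetric; induction on $\alpha+\beta$ finishes the argument.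

\section{Arcs on which traces escape}\label{sec:growth}

Call a subset $J\subset\mathcal{PL}$ \emph{escaping} for $[\rho]$ if for every $C$ only finitely many $\gamma\in J\cap\mathcal S$ satisfy $|t(\gamma)|\le C$. A finite union of escaping sets is escaping. An interior point $\eta$ of an escaping set $J$ is not an end invariant, because a sequence of distinct classes converging to $\eta$ eventually lies in $J$. This is how we exclude points from $\mathcal E(\rho)$. The basic criterion says that growth, once started, propagates through all mediants.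

\begin{lemma}\label{lem:A}
Let $P,Q$ be a basis of $\mathbb Z^2$ with
\[
|t(P)|,\,|t(Q)|\ge3,\qquad |t(P+Q)|\ge\max\bigl(|t(P)|,|t(Q)|\bigr).
\]
Then every point of depth $k$ in $[P,Q]$ has trace of modulus at least $2^k|t(P+Q)|$. Hence $[P,Q]$ is escaping, and it contains no class $\gamma$ with $|t(\gamma)|<\min(|t(P)|,|t(Q)|)$.
\end{lemma}

\begin{proof}
Put $M=P+Q$. The mediant of $[P,M]$ is $M+P$, and $M-P=Q$, so \eqref{eq:trace} gives $t(M+P)=t(P)t(M)-t(Q)$. Therefore
\[
|t(M+P)|\ge3|t(M)|-|t(M)|=2|t(M)|\ge\max\bigl(|t(P)|,|t(M)|\bigr).
\]
As $|t(M)|\ge3$, the basis $P,M$ satisfies the hypotheses, and the trace of its mediant has at least twice the modulus of $t(M)$. Exchanging $P$ and $Q$ gives the same for $[M,Q]$. The bound follows by induction on $k$. Every rational point of $[P,Q]$ is an endpoint or has a depth, and each depth contains finitely many points; this gives the last two statements.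
\end{proof}

\begin{example}\label{ex:first}
The three characters below lie in $\mathcal X_{-2}$, that is, they satisfy $x^2+y^2+z^2=xyz$.

(a) For $(x,y,z)=(3,3,3)$ the mediants of $[X,Y]$ and $[X,-Y]$ have traces $z=3$ and $xy-z=6$. Lemma~\ref{lem:A} applies to both arcs, the whole circle is escaping, and $\mathcal E(\rho)=\emptyset$.

(b) For $(0,0,0)$ both mediants have trace $0$, and the formula $t(M+P)=t(P)t(M)-t(Q)$ shows by induction on the depth that all traces vanish. Every point of the circle is a limit of distinct rational points, so $\mathcal E(\rho)=\mathcal{PL}$.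

(c) For $(0,3,3i)$ put $y_n=t\bigl((n,1)\bigr)$, $n\in\mathbb Z$. By \eqref{eq:trace}, $y_{n+1}+y_{n-1}=xy_n=0$, so the sequence $3,\,3i,\,-3,\,-3i,\dots$ has period $4$. The classes $(n,1)$ converge to $X$, hence $X\in\mathcal E(\rho)$. The mediant of $[(n,1),(n+1,1)]$ has trace $y_ny_{n+1}-x$, of modulus $9$, so this arc is escaping. It consists of the points whose reciprocal slope lies in $[n,n+1]$, and every point other than $X$ is interior to the union of two consecutive arcs. Thus $\mathcal E(\rho)=\{X\}$.
\end{example}

Example (c) already shows the symmetry of step~3. The traces around $X$ are periodic, so whatever $\mathcal E(\rho)$ contains between $(0,1)$ and $(4,1)$ is repeated between $(4k,1)$ and $(4k+4,1)$. In the example nothing is there. The task is to put an isolated end invariant there.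

\section{The Fibonacci trace map and the golden end}\label{sec:golden}

Let $\theta$ be the automorphism $X\mapsto Y$, $Y\mapsto XY$. It acts on vectors by $(m,n)\mapsto(n,m+n)$ and on slopes by $\sigma\mapsto1+1/\sigma$. The \emph{Fibonacci classes} are $w_n=\theta^n(1,0)$, so
\[
w_0=(1,0),\qquad w_1=(0,1),\qquad w_{n+2}=w_n+w_{n+1},
\]
with slopes $s_n=0,\infty,1,2,\frac32,\frac53,\dots$. We have $s_{n+2}=2-1/(s_n+1)$. The map $\sigma\mapsto2-1/(\sigma+1)$ is increasing on $[0,\infty]$, its only fixed point there is $\varphi$, and it moves $0$ up and $\infty$ down. Hence $s_0<s_2<s_4<\cdots$ increase to $\varphi$ and $s_1>s_3>s_5>\cdots$ decrease to $\varphi$.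

Put $f_n=t(w_n)$, so that $(f_0,f_1,f_2)=(x,y,z)$. The identity \eqref{eq:trace} for the basis $w_{n+2},w_{n+1}$ reads $f_{n+3}+f_n=f_{n+1}f_{n+2}$. Therefore
\begin{equation}\label{eq:orbit}
(f_n,f_{n+1},f_{n+2})=\Phi^n(x,y,z),\qquad \Phi(x,y,z)=(y,\,z,\,yz-x).
\end{equation}
The map $\Phi$ is the action $[\rho]\mapsto[\rho\circ\theta]$, since $\operatorname{tr}\rho(Y\cdot XY)=yz-\operatorname{tr}\rho(Y^{-1}XY)=yz-x$. It is a polynomial automorphism of $\mathbb C^3$ with inverse $(u,v,w)\mapsto(uv-w,u,v)$. It preserves $K$: the function $K$ is symmetric, and $x'=yz-x$ satisfies $x'^2-x'yz=x'(x'-yz)=x^2-xyz$.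

If the forward orbit of $(x,y,z)$ is bounded, then $\varphi\in\mathcal E(\rho)$. To isolate $\varphi$ we must show that the rest of a neighborhood of $\varphi$ is free of end invariants. The vectors $w_n,w_{n+2}$ form a basis with difference $w_{n+1}$. The arc $I_n=[w_n,w_{n+2}]$ is the interval of slopes between $s_n$ and $s_{n+2}$, and by monotonicity $\{\varphi\}\cup\bigcup_{n\ge N}I_n$ is the interval between $s_N$ and $s_{N+1}$ (Figure~\ref{fig:arcs}). So we want each $I_n$ to be escaping.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=5.6]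
\draw (-0.05,0) -- (2.08,0);
\draw[thick] (1,0) arc (0:180:0.5) (1.5,0) arc (0:180:0.25) (1.6,0) arc (0:180:0.05);
\draw[thick] (2,0) arc (0:180:0.1667) (1.6667,0) arc (0:180:0.0208);
\draw (0.5,0) arc (0:180:0.0833) (0.3333,0) arc (0:180:0.0417) (0.25,0) arc (0:180:0.025);
\draw (0.6667,0) arc (0:180:0.0833) (0.75,0) arc (0:180:0.0417) (0.8,0) arc (0:180:0.025);
\draw (1.618,0) -- (1.618,-0.11) node[below] {$\varphi$};
\node[above] at (0.5,0.5) {$I_0$}; \node[above] at (1.25,0.25) {$I_2$};
\node[above] at (1.55,0.05) {\small$I_4$}; \node[above] at (1.833,0.167) {$I_3$};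
\node[above] at (0.417,0.083) {\small$J_1$}; \node[above] at (0.583,0.083) {\small$J_1'$};
\node[above] at (0.29,0.042) {\small$J_2$}; \node[above] at (0.71,0.042) {\small$J_2'$};
\node[below] at (0,0) {$0$}; \node[below] at (0.3333,0) {$\frac13$};
\node[below] at (0.5,0) {$\frac12$}; \node[below] at (0.6667,0) {$\frac23$};
\node[below] at (1,0) {$1$}; \node[below] at (1.5,0) {$\frac32$};
\node[below] at (1.68,0) {$\frac53$}; \node[below] at (2,0) {$2$};
\end{tikzpicture}
\caption{The slopes from $0$ to $2$; each semicircle spans an interval. The intervals $I_n$ between alternate ratios of Fibonacci numbers (thick) fill a punctured neighborhood of $\varphi$. Each $I_n$ is cut into intervals $J_k$ and $J_k'$, $k\ge1$, which shrink to its two endpoints; they are drawn (thin) for $I_0=[0,1]$.}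
\label{fig:arcs}
\end{figure}

Lemma~\ref{lem:A} cannot be applied to all the $I_n$: if it applied to $I_n$ and $I_{n+1}$ we would still need $f_n$ to stay bounded, and at the fixed point used below the endpoint traces have modulus $\sqrt3$, less than the $3$ that the lemma requires. We therefore cut an arc $[A,B]$ with small endpoint traces $a,b$ at the classes $B+kA\to A$ and $A+kB\to B$, and apply Lemma~\ref{lem:A} to the infinitely many pieces. The traces $u_k$ of $B+kA$ must tend to infinity, for otherwise $A$ itself is an end invariant, as $X$ is in Example~\ref{ex:first}(c). They satisfy $u_{k+1}=au_k-u_{k-1}$, and for $|a|<2$ the triangle inequality extracts no growth from this recurrence. The two-step recurrence has the multiplier $a^2-2$ instead, and this can have modulus greater than $2$ when $a$ is far from real. This dictates the following conditions. Let $\mathcal N\subset\mathbb C^3$ be the open set of triples $(a,c,b)$ such that, with $d=ab-c$,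
\begin{equation}\label{eq:N}
|a|,|b|,|c|<2,\quad |a^2-2|,|b^2-2|>\tfrac52,\quad |d|>3,\quad |ad-b|>3,\quad |bd-a|>3 .
\end{equation}

\begin{lemma}\label{lem:B}
Let $A,B$ be a basis of $\mathbb Z^2$ with $\bigl(t(A),\,t(B-A),\,t(B)\bigr)=(a,c,b)\in\mathcal N$. Then $[A,B]$ is escaping.
\end{lemma}

\begin{proof}
Let $U_k=B+kA$ and $u_k=t(U_k)$. By \eqref{eq:trace} for the basis $U_k,A$ we have $u_{k+1}+u_{k-1}=au_k$, so
\[
u_{-1}=c,\qquad u_0=b,\qquad u_1=ab-c=d,\qquad u_2=ad-b .
\]
Adding $u_{k+2}=au_{k+1}-u_k$ and $u_{k-2}=au_{k-1}-u_k$ gives
\[
u_{k+2}=(a^2-2)\,u_k-u_{k-2}.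
\]
If $|u_k|\ge|u_{k-2}|$, then $|u_{k+2}|\ge(\frac52-1)|u_k|=\frac32|u_k|$, and the inequality propagates. It holds for $k=1$ and $k=2$, because $|u_{-1}|<2<3<|u_1|$ and $|u_0|<2<3<|u_2|$ by \eqref{eq:N}. Hence $|u_k|>3$ for all $k\ge1$, and $|u_k|\to\infty$.

For $k\ge1$ let $J_k=[U_k,U_{k+1}]$. Since $U_{k+1}-U_k=A$, the mediant of $J_k$ has trace $u_ku_{k+1}-a$. With $\mu=\max(|u_k|,|u_{k+1}|)>3$ we get $|u_ku_{k+1}-a|\ge3\mu-2\ge\mu$, so Lemma~\ref{lem:A} applies to $J_k$.

The conditions \eqref{eq:N} are symmetric in $a$ and $b$, and $t(A-B)=t(B-A)$. Exchanging $A$ and $B$, we find that the traces $u_k'$ of $U_k'=A+kB$ start with $u'_{-1}=c$, $u'_0=a$, $u'_1=d$, $u'_2=bd-a$, that $|u_k'|\to\infty$, and that Lemma~\ref{lem:A} applies to $J_k'=[U_k',U_{k+1}']$ for $k\ge1$.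

The interior of $[A,B]$ consists of the lines spanned by $B+\alpha A$ with $0<\alpha<\infty$. The arc $J_k$ corresponds to $k\le\alpha\le k+1$ and the arc $J'_k$ to $\frac1{k+1}\le\alpha\le\frac1k$. So $[A,B]=\{A,B\}\cup\bigcup_{k\ge1}(J_k\cup J_k')$. Fix $C$. By Lemma~\ref{lem:A} each piece contains finitely many classes with $|t|\le C$, and $J_k$ contains none as soon as $\min(|u_k|,|u_{k+1}|)>C$; the same holds for $J'_k$ with $u'$. Only finitely many pieces contribute, so $[A,B]$ is escaping.
\end{proof}

\begin{proposition}\label{prop:C}
Let $[\rho]=(x,y,z)$ and suppose that $\Phi^n(x,y,z)\in\mathcal N$ for all $n\ge N$. Then $\mathcal E(\rho)\cap O=\{\varphi\}$, where $O$ is the open interval between $s_N$ and $s_{N+1}$. In particular $\varphi$ is an isolated point of $\mathcal E(\rho)$.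
\end{proposition}

\begin{proof}
By \eqref{eq:orbit} and \eqref{eq:N}, $|f_n|<2$ for $n\ge N$. The classes $w_n$ are distinct and converge to $\varphi$, so $\varphi\in\mathcal E(\rho)$. By Lemma~\ref{lem:B} with $A=w_n$, $B=w_{n+2}$, each $I_n$ with $n\ge N$ is escaping. A point $\eta\in O\setminus\{\varphi\}$ lies in some $I_n$ with $n\ge N$. Either it is interior to such an $I_n$, or $\eta=s_n$ with $n\ge N+2$ and $\eta$ is interior to $I_{n-2}\cup I_n$. In both cases $\eta$ is interior to an escaping set, so $\eta\notin\mathcal E(\rho)$.
\end{proof}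

The simplest orbits to test are periodic ones. Let
\[
F=\Phi^2,\qquad F(x,y,z)=\bigl(z,\;yz-x,\;z(yz-x)-y\bigr).
\]
The first two coordinates of $F(x,y,z)=(x,y,z)$ say that $z=x$ and $xy=x+y$, and the third then reads $xy-y=x$, the same condition. So the fixed points of $F$ form the curve of points $(x,y,x)$ with $xy=x+y$, and $\Phi$ exchanges $(x,y,x)$ and $(y,x,y)$. With $s=xy=x+y$, the numbers $x,y$ are the roots of $T^2-sT+s$, and
\begin{equation}\label{eq:level}
K(x,y,x)+2=2x^2+y^2-x(x+y)=x^2+y^2-xy=s^2-3s .
\end{equation}
On $\mathcal X_{-2}$ either $s=0$, which is the point $(0,0,0)$ of Example~\ref{ex:first}(b), or $s=3$, which gives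
\[
p=(x_0,y_0,x_0),\qquad x_0=\tfrac{3-i\sqrt3}2,\qquad y_0=\overline{x_0},
\]
and its complex conjugate $\Phi(p)=(y_0,x_0,y_0)$. The point $p$ is the character of the fiber group of the figure-eight knot, a fact that we do not use.

\begin{lemma}\label{lem:pN}
The points $p$ and $\Phi(p)$ lie in $\mathcal N$.
\end{lemma}

\begin{proof}
Take $(a,c,b)=(x_0,y_0,x_0)$. Then $|a|=|b|=|c|=\sqrt3<2$. From $x_0^2=\frac{3-3i\sqrt3}2$ we get $a^2-2=b^2-2=\frac{-1-3i\sqrt3}2$, of modulus $\sqrt7>\frac52$, and $d=x_0^2-y_0=-2i\sqrt3$, of modulus $2\sqrt3>3$. Finally $ad-b=bd-a=x_0(d-1)$ has modulus $\sqrt3\sqrt{13}>3$. The conditions \eqref{eq:N} are invariant under complex conjugation, which takes $p$ to $\Phi(p)$.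
\end{proof}

\begin{example}\label{ex:two}
For the character $p$ we have $\mathcal E=\{\varphi,-1/\varphi\}$. Proposition~\ref{prop:C} with $N=0$ gives $\mathcal E\cap(0,\infty)=\{\varphi\}$, and $\mathcal E$ is invariant under $\theta_*^2$ by Lemma~\ref{lem:sym}. The matrix of $\theta^2$ has the eigenvalues $\varphi^2$ and $\varphi^{-2}$, with eigenlines of slopes $\varphi$ and $-1/\varphi$. So every point $\eta\ne-1/\varphi$ has an iterate $\theta_*^{2k}\eta$ in $(0,\infty)$, and $\eta\in\mathcal E$ forces $\theta_*^{2k}\eta=\varphi$, that is, $\eta=\varphi$. Conversely, the classes $\theta_*^{-2k}X$ converge to $-1/\varphi$ and all have trace $x_0$.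
\end{example}

The point $p$ has an isolated end invariant but only two end invariants. We need to deform it, keeping $\varphi$ isolated, until $\operatorname{tr}\rho(X)$ has the form $2\cos(\pi r)$. A small deformation cannot do this: a real number $a\in[-2,2]$ has $|a^2-2|\le2$, so no point of $\mathcal N$ has such a first coordinate. But Proposition~\ref{prop:C} constrains only the tail of the orbit. It applies to every point whose $F$-orbit converges to $p$, however far from $p$ it starts.

\section{Saddle points and their entire stable curves}\label{sec:stable}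

We treat the fixed points near $p$ together with $p$. For $s$ near $3$ let
\[
x_s=\tfrac12\bigl(s-i\sqrt{4s-s^2}\bigr),\qquad y_s=\tfrac12\bigl(s+i\sqrt{4s-s^2}\bigr),\qquad p_s=(x_s,y_s,x_s),
\]
with the branch of the square root equal to $\sqrt3$ at $s=3$. Then $x_s+y_s=x_sy_s=s$, so $F(p_s)=p_s$, and $p_3=p$. Write $x=x_s$, $y=y_s$. The derivative of $\Phi$ at $(x_1,x_2,x_3)$ has the rows $(0,1,0)$, $(0,0,1)$, $(-1,x_3,x_2)$ and determinant $-1$. By the chain rule at $p_s$ and $\Phi(p_s)=(y,x,y)$,
\[
L_s=DF(p_s)=\begin{pmatrix}0&1&0\\0&0&1\\-1&y&x\end{pmatrix}\begin{pmatrix}0&1&0\\0&0&1\\-1&x&y\end{pmatrix}=\begin{pmatrix}0&0&1\\-1&x&y\\-x&x^2-1&y+xy\end{pmatrix}.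
\]
The trace is $x+y+xy=2s$ and the determinant is $1$. The principal $2\times2$ minors are $0$, $x$ and $x(y+xy)-y(x^2-1)=xy+y$, with sum $2s$. The characteristic polynomial is therefore
\[
T^3-2sT^2+2sT-1=(T-1)\bigl(T^2-(2s-1)T+1\bigr).
\]
The eigenvalue $1$ reflects the curve of fixed points. The other two are $\varepsilon_s=\frac12\bigl(2s-1-\sqrt{(2s-1)^2-4}\,\bigr)$ and $\varepsilon_s^{-1}$, where $\varepsilon_3=\frac{5-\sqrt{21}}2\in(0,1)$: the point $p$ is a saddle. At $s=3$ we have
\begin{equation}\label{eq:V}
p_s\in\mathcal N,\qquad \Phi(p_s)\in\mathcal N,\qquad 0<|\varepsilon_s|<1,\qquad x_s\ne\varepsilon_s,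
\end{equation}
by Lemma~\ref{lem:pN} and because $x_0$ is not real. These are open conditions, so they hold for all $s$ in an open disc $V$ about $3$. By \eqref{eq:level}, $p_s\in\mathcal X_\kappa$ with $\kappa=s^2-3s-2$. This function of $s$ has derivative $3$ at $s=3$, so after shrinking $V$ it maps $V$ biholomorphically onto an open neighborhood $U$ of $-2$. This is the set $U$ of Theorem~\ref{thm:two}.

We now parametrize the points attracted to $p_s$ along the contracting direction. The parameter is chosen so that $F$ becomes multiplication by $\varepsilon_s$. This linearizing equation first determines a convergent power series, and then extends it to the whole plane.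

\begin{lemma}\label{lem:D}
Let $F$ be a polynomial map of $\mathbb C^3$ with polynomial inverse, let $F(p)=p$ and $L=DF(p)$. Let $Lv=\varepsilon v$ with $v\neq0$ and $0<|\varepsilon|<1$, and suppose that $\varepsilon^k$ is not an eigenvalue of $L$ for any $k\ge2$. Then there is an entire map $\Psi\colon\mathbb C\to\mathbb C^3$ with
\[
\Psi(0)=p,\qquad\Psi'(0)=v,\qquad F(\Psi(\xi))=\Psi(\varepsilon\xi)\quad\text{for all }\xi\in\mathbb C .
\]
\end{lemma}

\begin{proof}
\emph{The formal solution.} Write $F(p+\zeta)=p+L\zeta+G(\zeta)$, where $G(\zeta)=\sum g_\alpha\zeta^\alpha$ is a finite sum over multi-indices with $|\alpha|\ge2$ and $g_\alpha\in\mathbb C^3$. We look for $\psi(\xi)=p+\zeta(\xi)$ with $\zeta(\xi)=\sum_{k\ge1}\psi_k\xi^k$, $\psi_1=v$, and $L\zeta(\xi)+G(\zeta(\xi))=\zeta(\varepsilon\xi)$. Denote by $[\,\cdot\,]_k$ the coefficient of $\xi^k$. For $k=1$ the equation is $Lv=\varepsilon v$. For $k\ge2$ it is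
\[
(\varepsilon^kI-L)\,\psi_k=[G(\zeta)]_k ,
\]
and the right side depends only on $\psi_1,\dots,\psi_{k-1}$ because $G$ has no terms of degree less than $2$. By the hypothesis on eigenvalues the matrix $\varepsilon^kI-L$ is invertible, so the $\psi_k$ are determined recursively.

\emph{Convergence.} Use the sup norm on $\mathbb C^3$ and its operator norm. The matrix $L$ is invertible since $F$ has a differentiable inverse, and $(\varepsilon^kI-L)^{-1}\to-L^{-1}$. Hence $C_0=\sup_{k\ge2}\|(\varepsilon^kI-L)^{-1}\|$ is finite. Let $\widehat G(m)=\sum\|g_\alpha\|\,m^{|\alpha|}$, a polynomial in one variable that vanishes to second order at $0$. By the implicit function theorem the equation $m=\|v\|\xi+C_0\widehat G(m)$ has a holomorphic solution $m(\xi)=\sum_{k\ge1}m_k\xi^k$ on a disc $|\xi|<\delta$. Its coefficients satisfy $m_1=\|v\|$ and $m_k=C_0[\widehat G(m)]_k$ for $k\ge2$. Suppose that $\|\psi_j\|\le m_j$ for $j<k$. Expanding the products gives $|[\zeta^\alpha]_k|\le[m^{|\alpha|}]_k$ for $|\alpha|\ge2$, hence $\|\psi_k\|\le C_0\|[G(\zeta)]_k\|\le C_0[\widehat G(m)]_k=m_k$. So $\|\psi_k\|\le m_k$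 for all $k$, the series $\psi$ converges for $|\xi|<\delta$, and $F(\psi(\xi))=\psi(\varepsilon\xi)$ there.

\emph{Extension.} For $|\xi|<\delta|\varepsilon|^{-n}$ put $\Psi_n(\xi)=F^{-n}(\psi(\varepsilon^n\xi))$. This map is holomorphic because $F^{-1}$ is defined and holomorphic on all of $\mathbb C^3$. On the domain of $\Psi_n$,
\[
\Psi_{n+1}(\xi)=F^{-n-1}\bigl(\psi(\varepsilon\cdot\varepsilon^n\xi)\bigr)=F^{-n-1}\bigl(F(\psi(\varepsilon^n\xi))\bigr)=\Psi_n(\xi).
\]
The discs exhaust $\mathbb C$, so the $\Psi_n$ define an entire map $\Psi$ that equals $\psi$ near $0$. The functional equation holds near $0$, hence everywhere by the identity theorem.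
\end{proof}

\begin{proposition}\label{prop:curve}
For every $\kappa\in U$ there is an entire map $\Psi\colon\mathbb C\to\mathbb C^3$ with image in $\mathcal X_\kappa$ such that its first coordinate $h$ is nonconstant and $\varphi$ is an isolated end invariant of the character $\Psi(\xi)$ for every $\xi\in\mathbb C$.
\end{proposition}

\begin{proof}
Let $s\in V$ correspond to $\kappa$, put $\varepsilon=\varepsilon_s$, and let $v=(v_1,v_2,v_3)$ be an eigenvector of $L_s$ for $\varepsilon$. For $k\ge2$ we have $|\varepsilon^k|<|\varepsilon|<1<|\varepsilon^{-1}|$, so $\varepsilon^k$ is not an eigenvalue, and Lemma~\ref{lem:D} gives $\Psi$ for $F=\Phi^2$ at $p_s$.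

We have $h'(0)=v_1$. If $v_1=0$, the first row of $L_sv=\varepsilon v$ gives $v_3=\varepsilon v_1=0$, the second gives $(x_s-\varepsilon)v_2=0$, and $x_s\ne\varepsilon$ forces $v=0$. So $v_1\neq0$ and $h$ is nonconstant.

Fix $\xi$. As $j\to\infty$,
\[
\Phi^{2j}(\Psi(\xi))=\Psi(\varepsilon^j\xi)\to p_s,\qquad \Phi^{2j+1}(\Psi(\xi))=\Phi(\Psi(\varepsilon^j\xi))\to\Phi(p_s).
\]
Both limits lie in the open set $\mathcal N$ by \eqref{eq:V}, so Proposition~\ref{prop:C} applies. Since $\Phi$ preserves $K$, we get $K(\Psi(\xi))=K(\Psi(\varepsilon^j\xi))\to K(p_s)=\kappa$, so $\Psi(\xi)\in\mathcal X_\kappa$.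
\end{proof}

\section{The twist about $X$ and the proofs of the theorems}\label{sec:twist}

Let $\tau$ be the automorphism $X\mapsto X$, $Y\mapsto XY$, the Dehn twist about $X$. Its power $\tau^k$ sends $Y$ to $X^kY$ and $(m,n)$ to $(m+kn,n)$. So $\tau_*^k$ fixes $X$, whose slope is $0$, and translates reciprocal slopes by $k$.

\begin{lemma}\label{lem:twist}
Let $\operatorname{tr}\rho(X)=c=2\cos(\pi j/q)$ with integers $0<j<q$. Then $X\in\mathcal E(\rho)$ and $[\rho\circ\tau^{2q}]=[\rho]$.
\end{lemma}

\begin{proof}
The traces $y_n=\operatorname{tr}\rho(X^nY)=t\bigl((n,1)\bigr)$ satisfy $y_{n+1}=cy_n-y_{n-1}$ by \eqref{eq:trace}. The roots of $T^2-cT+1$ are $\mu^{\pm1}$ with $\mu=e^{i\pi j/q}$, and they are distinct because $0<j/q<1$. So $y_n=\alpha\mu^n+\beta\mu^{-n}$ for constants $\alpha,\beta$, and $\mu^{2q}=1$ gives $y_{n+2q}=y_n$. The classes $(n,1)$ are distinct, converge to $X$ and have bounded traces, so $X\in\mathcal E(\rho)$. The character $[\rho\circ\tau^{2q}]$ has the coordinates $(c,y_{2q},y_{2q+1})=(c,y_0,y_1)$, which are those of $[\rho]$.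
\end{proof}

In coordinates, $\tau$ acts by $(x,y,z)\mapsto(x,z,xz-y)$. For $c=0$ this is $(y,z)\mapsto(z,-y)$, whose fourth power is the identity, as in Example~\ref{ex:first}(c). For $c=1$ it is $(y,z)\mapsto(z,z-y)$, whose cube is $(y,z)\mapsto(-y,-z)$ and whose sixth power is the identity.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Let $\kappa\in U$ and let $\Psi$ and $h$ be as in Proposition~\ref{prop:curve}. Picard's little theorem states that a nonconstant entire function omits at most one complex value. So for every $c=2\cos(\pi j/q)$ with $0<j<q$, with at most one exception, there is $\xi_0$ with $h(\xi_0)=c$. Let $[\rho]=\Psi(\xi_0)\in\mathcal X_\kappa$. Then $\operatorname{tr}\rho(X)=c$, and $\varphi$ is an isolated point of $\mathcal E(\rho)$.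

By Lemmas~\ref{lem:twist} and~\ref{lem:sym}, $X\in\mathcal E(\rho)$ and the homeomorphism $\tau_*^{2q}$ of $\mathcal{PL}$ maps $\mathcal E(\rho)$ onto itself. It therefore maps isolated points to isolated points, and all the points $\tau_*^{2qk}\varphi$, $k\in\mathbb Z$, are isolated points of $\mathcal E(\rho)$. They have the reciprocal slopes $\varphi^{-1}+2qk$, so they are distinct and converge to $X$ as $|k|\to\infty$. Hence $X$ is not isolated.

The set $\mathcal E(\rho)$ is infinite and has isolated points, so it is neither perfect nor the circle, and $[\rho]$ is a counterexample to the conjecture. The function $r\mapsto2\cos(\pi r)$ is injective on $(0,1)$, and characters with different values of $\operatorname{tr}\rho(X)$ are different. So $\mathcal X_\kappa$ contains infinitely many counterexamples.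
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Take $\kappa=-2\in U$ in Theorem~\ref{thm:two}. At least one of the values $c=0=2\cos(\pi/2)$ and $c=1=2\cos(\pi/3)$ is not the exception, and the corresponding character has the required properties.
\end{proof}

\begin{remark}
The form of $c$ enters only through Lemma~\ref{lem:twist}. If $c=2\cos(\pi r)$ with $r\in(0,1)$ irrational, then $y_n=\alpha\mu^n+\beta\mu^{-n}$ with $|\mu|=1$ is still bounded, so a character on the stable curve with $\operatorname{tr}\rho(X)=c$ has $X$ and the isolated point $\varphi$ among its end invariants; but $\mu$ is not a root of unity, and the argument produces no third point. If $c=\pm2$, the roots coincide, and $y_n=(\pm1)^n(\alpha+\beta n)$ is unbounded unless $\beta=0$.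
\end{remark}

\begin{thebibliography}{1}
\bibitem{TWZ} Ser Peow Tan, Yan Loi Wong and Ying Zhang, \emph{The $\mathrm{SL}(2,\mathbb C)$ character variety of the one-holed torus}, arXiv:math/0509033 (2005).
\end{thebibliography}
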